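# Longest atoms over $C_2^4\oplus C_{2n}$ and factorizations of odd products

## 1. Zero-sum sequences, atoms, and the Davenport constant

Throughout, $G$ is an additive finite abelian group and $C_m$ is the cyclic group of order $m$.

**Definition (sequences).** $\mathcal F(G)$ is the free abelian monoid with basis $G$. Its elements are sequences $S=g_1\cdot\ldots\cdot g_l$ of elements of $G$, unordered, with repetition allowed; $l=0$ gives the empty sequence. Write $|S|=l$ for the length, $\sigma(S)=g_1+\dots+g_l$ for the sum, $-S=(-g_1)\cdot\ldots\cdot(-g_l)$, and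
$$\Sigma(S)=\{\sigma(T):T\text{ a nonempty subsequence of }S\}.$$

For example, over $C_5=\mathbb Z/5$ the sequence $S=1^2\cdot 3$ has $|S|=3$, $\sigma(S)=0$, $-S=4^2\cdot 2$ and $\Sigma(S)=\{1,2,3,4,0\}$.

**Definition (atoms).** $\mathcal B(G)=\{S\in\mathcal F(G):\sigma(S)=0\}$ is the monoid of zero-sum sequences. An atom is a nonempty zero-sum sequence with no proper nonempty zero-sum subsequence; $\mathcal A(G)$ is the set of atoms. A sequence is zero-sum free if no nonempty subsequence has sum $0$.

For example, over $C_5$ the sequence $1^2\cdot3$ is an atom: its proper nonempty subsequences have sums $1,3,2,4$. The sequence $1^2\cdot 4^2$ has sum $0$ but is not an atom, since it contains $1\cdot 4$. The one-term sequence $0$ is an atom, and it is the only atom that contains the element $0$. For $x\ne0$ the sequence $x(-x)$ is an atom.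

A criterion that we use several times: *a zero-sum sequence that becomes zero-sum free after deletion of one term is an atom.* Indeed, a proper nonempty zero-sum subsequence has a complement that is again a proper nonempty zero-sum subsequence, and one of the two avoids the deleted term.

**Definition (Davenport constant).** $\mathsf D(G)=\max\{|U|:U\in\mathcal A(G)\}$.

If $T$ is zero-sum free, then $T\cdot(-\sigma(T))$ is an atom by the criterion, so $|T|\le \mathsf D(G)-1$. Hence every sequence of length at least $\mathsf D(G)$ has a nonempty zero-sum subsequence. We use the following published facts.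

* $\mathsf D(C_n)=n$; the atom $g^n$ with $\langle g\rangle=C_n$ has this length.
* Olson (1969): if $n_1,\dots,n_r$ are powers of one prime, then $\mathsf D(C_{n_1}\oplus\dots\oplus C_{n_r})=1+\sum_i(n_i-1)$. For example $\mathsf D(C_2^2)=3$, with longest atom $e_1e_2(e_1+e_2)$, and $\mathsf D(C_2^5)=6$.
* Savchev–Chen (Discrete Math. 307 (2007) 2671–2679; also P. Yuan, JCTA 114 (2007)): if $S$ is a zero-sum free sequence over $C_n$ with $|S|>n/2$, then there are a generator $g$ of $C_n$ and positive integers $x_i$ with $S=\prod_i(x_ig)$ and $\sum_ix_i<n$. For example, over $\mathbb Z/7$ the sequence $3^3\cdot 6$ has this shape with $g=3$ and $x=(1,1,1,2)$, of sum $5<7$.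

## 2. The invariants $\rho_k(G)$ and the conditions C1 and C2

**Definition ($\rho_k$).** For $k\in\mathbb N$, $\rho_k(G)$ is the supremum of all $m\in\mathbb N$ for which there are atoms with
$$u_1\cdot\ldots\cdot u_k=v_1\cdot\ldots\cdot v_m .$$

For example, if $U=g_1\cdots g_D$ is an atom of length $D=\mathsf D(G)\ge 2$, then $U\cdot(-U)=\prod_i g_i(-g_i)$, so two atoms can turn into $D$ atoms.

For $|G|\ge3$ and $k\in\mathbb N$ it is known that
$$\rho_{2k}(G)=k\,\mathsf D(G),\qquad 1+k\,\mathsf D(G)\le\rho_{2k+1}(G)\le k\,\mathsf D(G)+\lfloor \mathsf D(G)/2\rfloor, \tag{1}$$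
and that $\rho_{2k+1}(G)=k\,\mathsf D(G)+1$ for all $k$ if $G$ is cyclic. The bounds in (1) come from counting. Write $D=\mathsf D(G)$. If the element $0$ occurs $z$ times in the product $u_1\cdots u_l=v_1\cdots v_m$, then exactly $z$ of the $u_i$ and $z$ of the $v_i$ are the atom $0$. The other $v_i$ have length at least $2$ and the other $u_i$ have length at most $D$, so $2(m-z)\le(l-z)D$, that is, $m\le lD/2-z(D-2)/2\le lD/2$. For the lower bounds take $(U(-U))^k$, and multiply by the atom $0$ in the odd case.

So the upper bound for odd index is the bound that one gets by counting. The conjecture stated in Alfred Geroldinger, David J. Grynkiewicz, and Pingzhi Yuan, "On products of k atoms II", arXiv:1503.06164 (2015) says that it is eventually attained, and adds a condition on subsequence sums.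

**Conjecture.** Let $G$ be a noncyclic finite abelian group with $\mathsf D(G)\ge4$. Then:

* C1. There are $U\in\mathcal A(G)$ and nonempty $S_1,S_2\in\mathcal F(G)$ with $U=S_1S_2$, $|U|=\mathsf D(G)$ and $\Sigma(S_1)\cup\Sigma(-S_2)\ne G\setminus\{0\}$.
* C2. There is $k^*\in\mathbb N$ such that $\rho_{2k+1}(G)=k\,\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor$ for each $k\ge k^*$.

In C1 the element $0$ never lies in the union, since $S_1$ and $S_2$ are nonempty proper subsequences of an atom. So C1 says that some nonzero $g$ is missed.

Is the conjecture true? It is false: C1 always holds, and C2 fails for infinitely many groups. Precisely: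

**Theorem 1 (C2 fails).** There is $n_0$ such that for every odd $n\ge n_0$ the noncyclic group $G=C_2^4\oplus C_{2n}$ satisfies $\mathsf D(G)=2n+5$ and
$$\rho_{2j+1}(G)\le j\,\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor-1\qquad\text{for every }j\ge1.$$
Hence C2, and with it the conjecture, fails for infinitely many groups.

**Theorem 2 (C1 holds).** Let $G$ be a finite abelian group and $U\in\mathcal A(G)$ with $|U|\ge2$. The following are equivalent.

(a) $\Sigma(S_1)\cup\Sigma(-S_2)=G\setminus\{0\}$ for every factorization $U=S_1S_2$ with $S_1,S_2$ nonempty.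

(b) Either $U=g^{|G|}$ with $G=\langle g\rangle$; or $G\cong C_2^2$ and $U=e_1e_2(e_1+e_2)$ for a basis $(e_1,e_2)$.

Hence C1 holds for every noncyclic $G$ with $\mathsf D(G)\ge4$, with any atom $U$ of length $\mathsf D(G)$.

**Corollary 3.** If $G$ is noncyclic and $\mathsf D(G)\ge4$, then $\rho_{2k+1}(G)\ge k\,\mathsf D(G)+2$ for all $k\ge1$. So for $|G|\ge3$: $\rho_3(G)=\mathsf D(G)+1$ if and only if $G$ is cyclic or $G\cong C_2^2$. Moreover C2 holds with $k^*=1$ if $G$ is noncyclic and $\mathsf D(G)\in\{4,5\}$.

## 3. The groups $C_3$, $C_2^2$ and $C_2^3$ by hand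

*$C_3=\{0,g,-g\}$.* The atoms are $0$, $g^3$, $(-g)^3$, $g(-g)$, so $\mathsf D=3$. Bounds (1) give $\rho_3=4$, attained by $g^3\cdot(-g)^3\cdot 0$. The factorization $g^3=g\cdot g^2$ has $\Sigma(g)\cup\Sigma(-g^2)=\{g\}\cup\{-g,-2g\}=\{g,-g\}$, which misses nothing.

*$C_2^2$.* The atoms are $0$, the three squares $e^2$, and $e_1e_2(e_1+e_2)$. Again $\mathsf D=3$, and (1) gives $\rho_3=4$.

*$C_2^3$.* Here $\mathsf D=4$, and (1) says $5\le\rho_3\le6$. Let $U=e_1e_2e_3e_4$ with a basis $e_1,e_2,e_3$ and $e_4=e_1+e_2+e_3$; this is an atom, by the criterion. Split it as $S_1=e_1e_2$, $S_2=e_3e_4$. Then $\Sigma(S_1)=\{e_1,e_2,e_1+e_2\}$ and $\Sigma(-S_2)=\{e_3,e_4,e_1+e_2\}$, so $g=e_1+e_3$ is missed and C1 holds. The missed element yields two further atoms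
$$V_1=e_1e_2\,(e_1+e_3)(e_2+e_3),\qquad V_2=e_3e_4\,(e_1+e_3)(e_2+e_3).$$
Both have sum $0$. In $V_1$ the terms $e_1,e_2,e_1+e_3$ are independent, and in $V_2$ the terms $e_3,e_4,e_1+e_3$ are independent, so both are atoms. Every element occurs exactly twice in $UV_1V_2$, so $UV_1V_2$ is a product of $6$ atoms $x^2$, and $\rho_3(C_2^3)=6$.

This construction works in general once C1 is known (Section 12). It gains $2$ over $k\,\mathsf D(G)$, while C2 asks for a gain of $\lfloor\mathsf D(G)/2\rfloor$. For $\mathsf D(G)\le5$ that is the same number; for large $\mathsf D(G)$ it is not.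

## 4. Equality in the counting bound

Suppose that $D=\mathsf D(G)\ge5$ is odd, and that for some $j\ge1$ the upper bound in (1) is attained:
$$u_1\cdots u_{2j+1}=v_1\cdots v_M,\qquad M=jD+\tfrac{D-1}2 .$$
If the element $0$ occurred, we could cancel the atom $0$ on both sides and get $M-1\le\rho_{2j}(G)=jD$, that is, $\frac{D-1}2\le1$, which is false. So all $|v_i|\ge2$, and
$$(2j+1)D-1=2M\le\sum|v_i|=\sum|u_i|\le(2j+1)D .$$
Hence one of the following holds.

* **(A)** All $|u_i|=D$, one $v_i$ has length $3$, and all others have length $2$.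
* **(B)** One of the $u_i$, call it $u_0$, has length $D-1$, the other $2j$ have length $D$, and all $v_i$ have length $2$.

A zero-sum sequence of length $2$ is $g(-g)$. So equality means that an odd number of atoms of length $D$ (or an even number together with one of length $D-1$) cancels almost completely into pairs $g(-g)$. To refute C2 we have to exclude this for every $j$. This requires knowledge of the atoms of length exactly $D$.

## 5. The balance function, and why a dominant direction is not enough

From now on, until the end of Section 9, $n$ is odd, $H=C_2^5$ and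
$$G=H\oplus C_n\cong C_2^4\oplus C_{2n}.$$
The isomorphism holds because $C_2\oplus C_n\cong C_{2n}$ for odd $n$. We write elements of $G$ as $(a,y)$ with $a\in H$ and $y\in\mathbb Z/n$. Since $n$ is odd, $\frac12\in\mathbb Z/n$ makes sense.

**Definition (balance function).** For $S\in\mathcal F(G)$ let $n_y(S)$ be the number of terms of $S$ with second coordinate $y$, and let $\nu(S):\mathbb Z/n\to\mathbb Z$ be the odd function $y\mapsto n_y(S)-n_{-y}(S)$. For odd functions put $\|\nu\|=\frac12\sum_y|\nu(y)|$. For $y\ne0$ let $\delta_y$ be the odd function with $\delta_y(y)=1$, $\delta_y(-y)=-1$ and zero elsewhere; put $\delta_0=0$.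

Thus $\delta_{-y}=-\delta_y$, $\|\delta_y\|=1$ for $y\ne0$, and $\nu(S)=\sum\delta_y$ where $y$ runs over the second coordinates of the terms. The function $\nu$ is additive, $\|\nu(S)\|\le|S|$, and $\nu(g(-g))=0$. For example, a sequence with second coordinates $1,1,-1,0,3$ has balance function $\delta_1+\delta_3$, of norm $2$ if $n>4$.

In case (A) we get $\sum_i\nu(u_i)=\nu(v)$ for the one factor $v$ of length $3$, so the sum has norm at most $3$. A natural plan for a contradiction: show that in each atom of length $D$ all but a bounded number $E$ of the terms have the same second coordinate $h$, a generator of $C_n$. (This is true; it comes out in Step 3 of Section 8.) Then $\nu(u_i)=D\,\delta_{h_i}+\text{error}_i$ with $\|\text{error}_i\|\le2E$, since one changes at most $E$ terms from $\delta_{h_i}$ to something else. An odd number of terms $\pm D\delta_h$ cannot cancel completely, so $\sum_iD\delta_{h_i}$ has norm at least $D$, and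
$$3\ge\Big\|\sum_i\nu(u_i)\Big\|\ge D-2E(2j+1).$$
This is a contradiction only while $2E(2j+1)<D-3$. For larger $j$ the main terms may cancel down to one copy while the errors add up, and C2 concerns exactly the large $j$.

The loss is real, as the following atoms of length $2n+4$ show. Let $f=(a_f,1)$ and $e_i=(a_i,0)$, where $a_1,\dots,a_4,a_f$ is a basis of $H$; then $f$ has order $2n$ and $G=\langle e_1\rangle\oplus\dots\oplus\langle e_4\rangle\oplus\langle f\rangle$. For $x\in\{0,1,\dots,n-1\}$ put
$$U_x=f^{2n-1}\cdot(e_1+xf)\cdot e_2e_3e_4\cdot\big(e_1+e_2+e_3+e_4+(1-x)f\big).$$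
Then $|U_x|=2n+4$ and $\sigma(U_x)=0$. A zero-sum subsequence contains all or none of the last five terms, because $e_1,\dots,e_4$ are independent. With none of them and $i$ copies of $f$ the sum is $if$, which forces $i=0$; with all of them it is $(i+1)f$, which forces $i=2n-1$. So $U_x$ is an atom. Moreover
$$\nu(U_x)=(2n-1)\delta_1+\delta_x+\delta_{1-x},\qquad \nu(U_0)=2n\,\delta_1,\qquad\sum_{x=0}^{n-1}\nu(U_x)=n(2n-1)\delta_1,$$
the last equality because $\sum_{x\in\mathbb Z/n}\delta_x=0$. Now take one copy of $U_0$, $2n$ copies of $-U_0$, and two copies of each $U_x$. These are $4n+1$ atoms, an odd number, and their balance functions add up to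
$$2n\,\delta_1-4n^2\,\delta_1+2n(2n-1)\,\delta_1=0 .$$
So no argument that treats atoms of length $2n+4$ like those of length $D$ can succeed. What rescues the plan is that $\mathsf D(G)$ is $2n+5$ and not $2n+4$, and that at length $2n+5$ the free parameter $x$ disappears: the second coordinates of a longest atom are completely determined by $h$. Then the errors cancel whenever the main terms do.

We first exhibit an atom of length $2n+5$ (Section 6), then prove a bound on certain combinatorial systems (Section 7), use it to determine the second coordinates of every atom of length at least $2n+5$ (Section 8), and conclude (Section 9).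

## 6. An atom of length $2n+5$ built on affine 3-space

Facts about $\mathbb F_2^3$ that we need: an affine plane is a set $\{\chi=c\}$ with $\chi\ne0$ linear and $c\in\mathbb F_2$. There are $14$ planes, with $4$ points each; the sum of the four points of a plane is $0$; and four distinct points with sum $0$ form a plane, since the fourth is the sum of the other three. If $\chi_1\ne\chi_2$ are nonzero, then
$$\{\chi_1=c_1\}\triangle\{\chi_2=c_2\}=\{\chi_1+\chi_2=c_1+c_2+1\}, \tag{2}$$
because the indicator of $\{\chi_i=c_i\}$ modulo $2$ is $\chi_i+c_i+1$. So the symmetric difference of two nonparallel planes is a plane.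

Let $n\ge3$ be odd. Write $H=\mathbb F_2\times\mathbb F_2^3\times\mathbb F_2$, $b=((0,0,1),1)$ and
$$U_0^\ast=b^{2n-3}\cdot\prod_{0\ne v\in\mathbb F_2^3}\big((1,v,0),\tfrac12\big)\cdot\big((1,0,1),-\tfrac12\big).$$

**Step 1: length and sum.** We check that $U_0^\ast$ is a zero-sum sequence of the right length. The length is $2n-3+7+1=2n+5$. The $H$-sum is $(0,0,1)+(1,0,0)+(1,0,1)=0$, since $2n-3$ and $7$ are odd and the nonzero vectors of $\mathbb F_2^3$ sum to $0$. The $C_n$-sum is $2n-3+\frac72-\frac12=2n=0$.

**Step 2: minimality.** We show that no proper nonempty part has sum $0$. Let a set $I$ of the last eight terms together with $i$ copies of $b$ have sum $0$. The first two $H$-coordinates of the eight terms are $(1,v)$, $v\in\mathbb F_2^3$, and those of $b$ vanish. So $I$ corresponds to a set of points of even size with sum $0$. Size $2$ is impossible because the points are distinct. Size $6$ is impossible because the complement would have size $2$ and sum $0$ (all eight points sum to $0$). Size $4$ means a plane. So $I$ is empty, a plane, or everything.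

Give each term with $v\ne0$ the rational weight $\frac12$ and the term with $v=0$ the weight $-\frac12$. The total weight $w(I)$ is
$$0\ (\text{empty}),\quad 1\ (\text{plane through }0),\quad2\ (\text{plane not through }0),\quad3\ (\text{all}),$$
and the second coordinate of $\sigma(I)$ is $w(I)\bmod n$. The last $H$-coordinate of $\sigma(I)$ is $1$ exactly if $I$ contains the term with $v=0$, and the list shows that this is $w(I)\bmod2$. Hence $i+w(I)\equiv0$ both mod $2$ and mod $n$, so mod $2n$. As $0\le i+w(I)\le(2n-3)+3=2n$, either $i=w(I)=0$ and the part is empty, or $i=2n-3$, $w(I)=3$ and the part is everything.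

So $U_0^\ast\in\mathcal A(G)$ and $\mathsf D(G)\ge2n+5$.

## 7. Weighted systems over $\mathbb F_2^r$

In $U_0^\ast$ the sets $I$ that can be completed to a zero-sum sequence by copies of $b$ carry an integer weight, which tells how many copies of $b$ they are worth. The weights of single elements are half-integers, and only the weights of these special sets are integers. The following definition isolates this structure.

For a finite set $T$ and $I\subset T$ let $1_I\in\mathbb Z^T$ be the indicator vector and $e_t=1_{\{t\}}$.

**Definition ($r$-system).** An $r$-system consists of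

* a finite set $T$ and a map $t\mapsto a_t\in\mathbb F_2^r$;
* the linear code $C=\{I\subset T:\sum_{t\in I}a_t=0\}\subset\mathbb F_2^T$ and the lattice $\Lambda=\langle1_I:I\in C\rangle_{\mathbb Z}\subset\mathbb Z^T$;
* homomorphisms $\varepsilon:\mathbb Z^T\to\mathbb Z/2$ and $W:\Lambda\to\mathbb Z$,

such that $T\in C$, $W(1_I)\ge1$ for $\emptyset\ne I\in C$, and $W(1_I)\equiv\varepsilon(1_I)\bmod2$ for $I\in C$. Write $W(I)=W(1_I)$, $\varepsilon(I)=\varepsilon(1_I)$, and put $v=|T|-W(T)$.

By additivity $W\equiv\varepsilon\bmod2$ on all of $\Lambda$. Also $\varepsilon(I\triangle I')=\varepsilon(I)+\varepsilon(I')$ for all $I,I'\subset T$, since $1_{I\triangle I'}=1_I+1_{I'}-2\cdot1_{I\cap I'}$.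

*Example 1.* $r=1$, $T=\{1,2\}$, $a_1=a_2=1$. Then $C=\{\emptyset,T\}$ and $\Lambda=\mathbb Z\,1_T$. With $W(T)=1$ and $\varepsilon(e_1)=1$, $\varepsilon(e_2)=0$ this is a $1$-system with $v=1$.

*Example 2.* $r=4$, $T=\mathbb F_2^3$ as a set of points, $a_v=(1,v)\in\mathbb F_2^4$. By Section 6, $C$ consists of $\emptyset$, the $14$ planes, and $T$. Let $W=w$ on $\Lambda$; it is additive and integral on the generators, hence on $\Lambda$. Let $\varepsilon(e_0)=1$ and $\varepsilon(e_v)=0$ for $v\ne0$. This is a $4$-system with $W(T)=3$, so $v=5$.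

*The parity condition matters.* With the same $T$ and $a$, giving every point the weight $\frac14$ yields $W(P)=1$ for all planes and $W(T)=2$, hence $|T|-W(T)=6$. But no $\varepsilon$ fits: two nonparallel planes would have $\varepsilon=1$, so the plane in (2) would have $\varepsilon=0$, although its weight $1$ is odd.

**Proposition 4.** In every $r$-system with $r\le3$ we have $v\le r$. In every $4$-system we have $v\le5$; and if $r=4$, $v=5$, then there is $Z\subset T$ with $|Z|=8$ such that $a_t=0$ for $t\notin Z$, $a|_Z$ is a bijection onto the complement of a linear hyperplane of $\mathbb F_2^4$, $W(Z)=3$, and $W(\{t\})=1$ for all $t\in T\setminus Z$.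

The proof is an induction on $r\le4$. The guiding thought is this: if $W$ can be extended to single elements, at least modulo a large power of $2$, then the system can be turned back into an atom over a $2$-group, and Olson's theorem gives $v\le r$. So we have to understand when such an extension is impossible.

**Step 0: small cases.** This starts the induction. If $T=\emptyset$, then $v=0$. If $r=0$, then $C$ contains every subset of $T$, so $v=\sum_t(1-W(\{t\}))\le0$. Let now $r\ge1$ and $T\ne\emptyset$. Recall from linear algebra that
$$C^\perp=\{(\varphi(a_t))_{t\in T}:\varphi\in\mathrm{Hom}(\mathbb F_2^r,\mathbb F_2)\},$$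
because $C$ is the kernel of the matrix with columns $a_t$, and the right side is its row space.

**Step 1: merging twins.** This step removes pairs of elements that the code cannot tell apart. Suppose there are $i\ne i'$ in $T$ with $c_i=c_{i'}$ for all $c\in C$ ("twins"). Then $e_i+e_{i'}$, read mod $2$, lies in $C^\perp$, so there is $\varphi\ne0$ with $\varphi(a_i)=\varphi(a_{i'})=1$ and $\varphi(a_t)=0$ for all other $t$. Replace $i,i'$ by one element $*$ with $a_*=a_i+a_{i'}$, and call the new set $T'$. Since $\varphi(a_*)=0$, all vectors now lie in $\ker\varphi\cong\mathbb F_2^{r-1}$. Every $I\in C$ contains both or none of $i,i'$. So the isomorphism $\mathbb Z^{T'}\cong\{x\in\mathbb Z^T:x_i=x_{i'}\}$ that sends $e_*$ to $e_i+e_{i'}$ identifies the new code and lattice with $C$ and $\Lambda$, and transports $W$ and $\varepsilon$. We obtain an $(r-1)$-system with $|T'|=|T|-1$ and the same total weight, so $v'=v-1$. By induction, as $r-1\le3$, we have $v'\le r-1$, hence $v\le r$.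

**Step 2: the case where the intersections span.** Here the extension of $W$ exists. Suppose the vectors $1_{I\cap I'}$ with $I,I'\in C$ span $\mathbb F_2^T$. Let $\Lambda_2=\langle1_{I\cap I'}:I,I'\in C\rangle_{\mathbb Z}$; it contains $\Lambda$ (take $I=I'$).

First we extend $W$ to $\Lambda_2$. We have
$$2\cdot1_{I\cap I'}=1_I+1_{I'}-1_{I\triangle I'}\in\Lambda,$$
so $2\Lambda_2\subset\Lambda$. For $x\in\Lambda_2$ we have $W(2x)\equiv\varepsilon(2x)=0\bmod2$. So $W_2(x)=\frac12W(2x)$ is a homomorphism $\Lambda_2\to\mathbb Z$, and it extends $W$. This is where the parity condition is used.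

Next we extend to $\mathbb Z^T$ modulo a power of $2$. By assumption $\Lambda_2+2\mathbb Z^T=\mathbb Z^T$, so the finitely generated group $\mathbb Z^T/\Lambda_2$ is $2$-divisible, hence finite of odd order $q$. Choose $s\ge1$ with $2^s>W(T)$. Since $q$ is invertible modulo $2^s$ and $qx\in\Lambda_2$ for all $x\in\mathbb Z^T$, we can define
$$\omega:\mathbb Z^T\to\mathbb Z/2^s,\qquad\omega(x)=q^{-1}W_2(qx).$$
It agrees with $W$ mod $2^s$ on $\Lambda$.

Finally, consider over $C_2^r\oplus C_{2^s}$ the sequence
$$(0,1)^{2^s-W(T)}\prod_{t\in T}(a_t,\omega(e_t)).$$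
Its sum is $0$, as $T\in C$ and $\sum_t\omega(e_t)=\omega(1_T)=W(T)\bmod2^s$. Suppose $I\subset T$ together with $i$ copies of $(0,1)$ has sum $0$. Then $I\in C$ and $i+W(I)\equiv0\bmod2^s$. If $\emptyset\ne I\ne T$, then also $T\setminus I\in C$, so $1\le W(I)=W(T)-W(T\setminus I)\le W(T)-1$, and $1\le i+W(I)\le2^s-1$, which is impossible. If $I=\emptyset$, then $i=0$, since $i\le2^s-W(T)<2^s$. If $I=T$, then $i=2^s-W(T)$. So the sequence is an atom, of length $2^s-W(T)+|T|=2^s+v$. By Olson, $2^s+v\le\mathsf D(C_2^r\oplus C_{2^s})=2^s+r$. Hence $v\le r$.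

**Step 3: the remaining case forces eight points.** Now there are no twins and the intersections do not span. We show that this leaves exactly one configuration. There is $0\ne z\in\mathbb F_2^T$ with $\sum_tz_tc_tc'_t=0$ for all $c,c'\in C$. Let $Z=\mathrm{supp}(z)$, let $C_Z$ be the restriction of $C$ to $Z$, and let $\kappa=\dim C_Z$. Then $C_Z$ is self-orthogonal, and it contains the all-one vector $\mathbf 1$ because $T\in C$. So $|Z|=\mathbf 1\cdot\mathbf 1$ is even, and $\kappa\le|Z|/2$. Extending the vectors of $C_Z^\perp$ by zero gives a subspace of $C^\perp$, so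
$$|Z|/2\le|Z|-\kappa\le\dim C^\perp\le r\le4 .$$
As there are no twins, the functionals $c\mapsto c_t$ ($t\in Z$) on $C_Z$ are distinct. All take the value $1$ on $\mathbf 1$, and there are $2^{\kappa-1}$ functionals on $C_Z$ with this property, so
$$|Z|\le2^{\kappa-1}\le2^{|Z|/2-1}.$$
For $|Z|=2,4,6$ this reads $2\le1$, $4\le2$, $6\le4$, which is false. So $|Z|=8$, and the inequalities give $\kappa=4$ and $r=4$. In particular, for $r\le3$ we are always in one of the Steps 0–2, and $v\le r$ is proved.

So let $r=4$. Then $C_Z=C_Z^\perp$, and by dimension $C^\perp$ is exactly the extension by zero of $C_Z^\perp=C_Z$. Hence $\varphi(a_t)=0$ for all $\varphi$ and all $t\notin Z$, that is, $a_t=0$ for $t\notin Z$. Moreover $\{(\varphi(a_t))_{t\in Z}:\varphi\}=C_Z$. No two coordinates of $C_Z$ coincide, so the vectors $a_t$, $t\in Z$, are distinct. As $\mathbf 1\in C_Z$, some $\varphi_0$ has $\varphi_0(a_t)=1$ for all $t\in Z$. So the $a_t$ with $t\in Z$ are exactly the eight vectors outside the hyperplane $\ker\varphi_0$.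

**Step 4: the value of $v$.** We compute $v$ in this configuration. Identify $Z$, via $t\mapsto a_t$, with this $3$-dimensional affine space. A $4$-point plane $P\subset Z$ has vector sum $0$, so $P\in C$; also $Z\in C$, and $\{t\}\in C$ for $t\notin Z$. Hence
$$v=8-W(Z)+\sum_{t\notin Z}(1-W(\{t\}))\le8-W(Z).$$
$Z$ is the disjoint union of two parallel planes, so $W(Z)\ge2$. Suppose $W(Z)=2$. Then $W(P)+W(Z\setminus P)=2$ for every plane, so $W(P)=1$ and $\varepsilon(P)=1$. For two nonparallel planes $P_1,P_2$ the set $P_1\triangle P_2$ is a plane by (2), and $\varepsilon(P_1\triangle P_2)=\varepsilon(P_1)+\varepsilon(P_2)=0$, a contradiction. So $W(Z)\ge3$ and $v\le5$. If $v=5$, then the displayed formula forces $W(Z)=3$ and $W(\{t\})=1$ for all $t\notin Z$. Since $v\le4$ in Steps 0–2, the case $v=5$ occurs only here. $\square$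

Note what goes wrong with the extension in Example 2: there $v=5>4$, so by the last part of Step 2 no $\omega:\mathbb Z^T\to\mathbb Z/2^s$ with $2^s>W(T)$ can agree with $W$ on $\Lambda$. The weights $\pm\frac12$ cannot be repaired modulo powers of $2$, but they make sense modulo the odd number $n$.

## 8. Rigidity of atoms of length at least $2n+5$

**The constant $n_0$.** For each $l\le150$ and each set $C$ of subsets of $[l]=\{1,\dots,l\}$, the group of integer relations $\{(c_I)\in\mathbb Z^C:\sum c_I1_I=0\}$ is finitely generated; fix a finite generating set. There are finitely many pairs $(l,C)$. Let $R\ge1$ be an upper bound for the $\ell_1$-norms of all these generators; it is an absolute constant. Take $n_0>\max(146R,200)$, and let $n\ge n_0$ be odd.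

**Lemma 5.** Let $U\in\mathcal A(G)$ with $L=|U|\ge2n+5$. Then $L=2n+5$, and there is a generator $h$ of $C_n$ such that exactly $2n-3$ terms of $U$ have second coordinate $h$, exactly $7$ have second coordinate $\frac h2$, and exactly $1$ has second coordinate $-\frac h2$.

**Step 1: pairs reduce to a cyclic group.** We pass to $C_n$, where Savchev–Chen applies. For each $a\in H$ pair up terms of $U$ with first coordinate $a$, leaving at most one unpaired. As $|H|=32$, this gives $t\ge(L-32)/2\ge n-13.5$ pairs, so $t\ge n-13$, with sums $(0,z_1),\dots,(0,z_t)$.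

The sequence $z_1\cdots z_t$ is zero-sum free. Otherwise some nonempty family of pairs has sum $0$; as $U$ is an atom, this family is all of $U$, so $t=L/2>n$. But $\mathsf D(C_n)=n$, so among any $n$ of the pairs there is a nonempty zero-sum subfamily, which has at most $n<t$ pairs and is a proper zero-sum subsequence of $U$, a contradiction.

So $t\le n-1$. As $t\ge n-13>n/2$, Savchev–Chen gives a generator $g$ and integers $x_i\ge1$ with $z_i=x_ig$ and $\sum x_i\le n-1$. Hence $\sum(x_i-1)\le n-1-(n-13)=12$. At most $12$ pairs have $x_i\ge2$, and $g$ occurs at least $n-25$ times among the $z_i$. Multiplication of the second coordinate by a unit of $\mathbb Z/n$ is an automorphism of $G$, so we may assume $g=2$.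

**Step 2: re-pairing does not change the direction.** We will compare different pairings, so we need the same $g$ for all of them. Exchange partners between two pairs of the same class $a$. The new family of $t$ pairs has, by the argument of Step 1, the same form with some generator $g'$ that occurs at least $n-25$ times, and $g=2$ still occurs at least $n-27$ times. If $g'\ne g$, then $2n-52\le t\le n-1$, contrary to $n>200$. So $g'=2$.

**Step 3: at most $120$ terms are not of the form $(a,1)$.** Call a pair simple if $x_i=1$, that is, if its sum is $(0,2)$. Suppose class $a$ has two simple pairs with second coordinates $\{\alpha,\beta\}$ and $\{\gamma,\delta\}$, so $\alpha+\beta=\gamma+\delta=2$. Re-pair to $\{\alpha,\gamma\},\{\beta,\delta\}$, with sums $2x$ and $2x'$ where, by Step 2, $x,x'\ge1$ are the integers of the new pairing. The other $t-2$ integers are at least $1$ and all add up to at most $n-1$, so $x+x'\le n-1-(t-2)\le14$. Also $2(x+x')\equiv\alpha+\beta+\gamma+\delta=4$, so $x+x'\equiv2\bmod n$. Hence $x+x'=2$ and $x=x'=1$, so $\alpha+\gamma=2$. Re-pairing the original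 pairs to $\{\alpha,\delta\},\{\beta,\gamma\}$ gives $\alpha+\delta=2$ in the same way. So $\gamma=\delta$, hence $2\gamma=2$ and $\gamma=\delta=1$, and then $\alpha=1$, $\beta=1$.

So in a class with at least two simple pairs, all terms in simple pairs are $(a,1)$. The terms not of the form $(a,1)$ are among: the at most $32$ unpaired ones, the at most $24$ in non-simple pairs, and the at most $64$ in classes with only one simple pair. Together these are at most $120$.

**Step 4: no term equals $(0,1)$.** This excludes one element that would disturb the next step. Suppose $(0,1)$ occurs. Among the remaining at least $2n+5-120-1=2n-116$ terms of the form $(a,1)$ there are at least $(2n-116-32)/2=n-74\ge\frac{n-1}2$ disjoint pairs of equal terms, each with sum $(0,2)$. Then $(0,1)$ together with $\frac{n-1}2$ of these pairs has sum $(0,n)=0$ and length $n<L$, a contradiction.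

**Step 5: the decomposition.** We separate the bulk of $U$ from a bounded remainder. Choose $a_0\in H$ such that $b=(a_0,1)$ occurs in $U$, with multiplicity $\mu\ge1$. By Step 4, $a_0\ne0$. Write
$$U=b^\mu\cdot\big(p\text{ pairs }(a,1)(a,1)\text{ with }a\notin\{0,a_0\}\big)\cdot T,\qquad b\nmid T,\quad|T|\le150. \tag{3}$$
This is possible: pair equal terms $(a,1)$ for the $30$ elements $a\notin\{0,a_0\}$ as far as possible; at most one $(a,1)$ for each such $a$ is left for $T$, so $|T|\le120+30$. From here on through the end of the argument that $|T|=8$ (Step 9), we use only (3), $\mu\ge1$ and $a_0\ne0$; in Step 9 we apply the argument to a second decomposition of this form.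

We have $\mu+2p=L-|T|\ge2n-145$. Put $J=\lfloor\mu/2\rfloor+p$ and $J'=\lfloor(\mu-1)/2\rfloor+p\le J$. If $\mu$ is odd, then $J=J'=(\mu+2p-1)/2\ge n-73$. If $\mu$ is even, then $\mu+2p$ is even, so $\mu+2p\ge2n-144$, $J=(\mu+2p)/2\ge n-72$ and $J'=J-1\ge n-73$.

Since $b^2$ and each pair have sum $(0,2)$, we can form from $b^\mu$ and the pairs a subsequence of $2j$ terms with sum $(0,2j)$ for each $0\le j\le J$; and for $0\le j\le J'$ even with one copy of $b$ set aside. Therefore $J\le n-1$, since otherwise $j=n$ gives a zero-sum subsequence of length $2n<L$. Also $T\ne\emptyset$, since otherwise $L=\mu+2p\le2J+1<2n$.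

**Step 6: integer weights on $T$.** We define the data of a $4$-system. Write $H=\langle a_0\rangle\oplus H'$ with $H'\cong\mathbb F_2^4$. View $T$ as an index set, and for $t\in T$ write the corresponding term as $(\varepsilon_ta_0+a'_t,\,y_t)$ with $a'_t\in H'$. Take $a'_t$ as the vector of $t$, put $\varepsilon(e_t)=\varepsilon_t$, let $C$ be the code of the $a'_t$, and let $y(I)=\sum_{t\in I}y_t\in\mathbb Z/n$. For $I\in C$ the $H$-sum of $I$ is $\varepsilon(I)a_0$. Since $\sigma(U)=0$ and the pairs have $H$-sum $0$, the $H$-sum of $T$ is $\mu a_0$; so $T\in C$ and $\varepsilon(T)\equiv\mu$.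

Each element of $\mathbb Z/n$ is $2i$ for a unique $i\in[1,n]$. Let $\emptyset\ne I\in C$.

* If $\varepsilon(I)=0$: for $0\le j\le J-1$ we have $y(I)\ne-2j=2(n-j)$. Otherwise $I$ together with $2j$ terms of sum $(0,2j)$ would be a nonempty zero-sum subsequence, proper because $2j<\mu+2p$. So $y(I)=2i$ with a unique $i\in[1,n-J]$. Put $W(I)=2i$.
* If $\varepsilon(I)=1$: using one additional $b$, we get $y(I)+1\ne-2j$ for $0\le j\le J'-1$ in the same way; properness holds because $2j+1<\mu+2p$. So $y(I)+1=2i$ with a unique $i\in[1,n-J']$. Put $W(I)=2i-1$.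

In both cases
$$1\le W(I)\le146,\qquad W(I)\equiv\varepsilon(I)\bmod2,\qquad W(I)\equiv y(I)\bmod n,$$
the upper bound because $n-J\le73$ and $n-J'\le73$. Put $W(\emptyset)=0$.

**Step 7: $W$ is additive.** So far $W$ is only a function on $C$; we extend it to $\Lambda$. Transport $T$ to $[|T|]$, with $|T|\le150$. Let $\sum c_I1_I=0$ be one of the fixed generating relations for $C$. Then
$$\sum c_IW(I)\equiv\sum c_Iy(I)=0\bmod n,\qquad\Big|\sum c_IW(I)\Big|\le146R<n,$$
so $\sum c_IW(I)=0$. Hence all integer relations among the $1_I$ are respected, and $W$ extends to a homomorphism $\Lambda\to\mathbb Z$. We have a $4$-system.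

**Step 8: $v=L-2n$.** We compute the total weight. We have $y(T)=-(\mu+2p)$. If $\mu$ is even, then $\varepsilon(T)=0$ and $y(T)=-2J=2(n-J)$, so $W(T)=2n-2J$. If $\mu$ is odd, then $\varepsilon(T)=1$ and $y(T)+1=-2J'=2(n-J')$, so $W(T)=2n-2J'-1$. In both cases $W(T)=2n-\mu-2p$, so
$$v=|T|-W(T)=|T|+\mu+2p-2n=L-2n\ge5 .$$

**Step 9: the shape of $U$.** Now Proposition 4 determines the decomposition. It gives $v=5$, so $L=2n+5$, and a set $Z\subset T$ as described there. An element $t\in T\setminus Z$ would have $a'_t=0$ and $W(\{t\})=1$, hence $\varepsilon_t=1$ and $y_t=1$; its term would be $(a_0,1)=b$, contrary to $b\nmid T$. So $T=Z$, $|T|=8$, $W(Z)=3$ and $\mu+2p=2n-3$. If $p\ge1$, move one pair into $T$. This gives another decomposition (3), with the same $b$ and $\mu$ and with $|T|=10$, to which the same argument applies and yields $|T|=8$, a contradiction. So $p=0$ and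
$$U=b^{2n-3}\,T .$$

**Step 10: the weights of the planes.** It remains to find the second coordinates $y_z$ of the eight terms of $T=Z$. We first find all $W(P)$. Identify $Z$, via $t\mapsto a'_t$, with an affine $3$-space and hence with $\mathbb F_2^3$. The $14$ planes $P=\{\chi=c\}$ lie in $C$, and $W(P)+W(Z\setminus P)=3$, so $W(P)\in\{1,2\}$, and $W(P)=1$ exactly if $\varepsilon(P)=1$. Since $\varepsilon(Z)\equiv W(Z)=3$, we have $\varepsilon(Z)=1$. So for each $\chi\ne0$ exactly one value $c$, call it $\tau(\chi)$, has $\varepsilon(\{\chi=c\})=1$. Put $\tau(0)=0$. For distinct nonzero $\chi_1,\chi_2$, by (2), the plane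
$$\{\chi_1=\tau(\chi_1)\}\triangle\{\chi_2=\tau(\chi_2)\}=\{\chi_1+\chi_2=\tau(\chi_1)+\tau(\chi_2)+1\}$$
has $\varepsilon=1+1=0$. So $\tau(\chi_1+\chi_2)=\tau(\chi_1)+\tau(\chi_2)$. This holds trivially if $\chi_1=\chi_2$ or one of them is $0$. Thus $\tau$ is a linear function on the dual space, so $\tau(\chi)=\chi(v_0)$ for some point $v_0$, and
$$W(P)=1\text{ if }v_0\in P,\qquad W(P)=2\text{ if }v_0\notin P .$$

**Step 11: the second coordinates.** We recover $y_z$ by summing over the planes through $z$. Each point lies in exactly $7$ planes, one for each $\chi\ne0$. Two distinct points $z,z'$ lie together in exactly $3$ planes, namely those through $z$ with $\chi\ne0$ and $\chi(z-z')=0$. So in $\mathbb Z/n$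
$$\sum_{P\ni z}y(P)=7y_z+3\big(y(Z)-y_z\big)=4y_z+3y(Z)=4y_z+9,$$
as $y(Z)\equiv W(Z)=3$. Since $y(P)\equiv W(P)$, the left side is $7\cdot1=7$ if $z=v_0$, and $3\cdot1+4\cdot2=11$ otherwise. Hence $4y_{v_0}=-2$ and $4y_z=2$ for $z\ne v_0$, that is, $y_{v_0}=-\frac12$ and $y_z=\frac12$ for the other seven points. The $2n-3$ copies of $b$ have second coordinate $1$. As $n>3$ is odd, $1,\frac12,-\frac12$ are distinct in $\mathbb Z/n$. Undoing the normalization $g=2$, that is, multiplying by a unit of $\mathbb Z/n$, replaces $1$ by a generator $h$ and gives the claim. $\square$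

By Section 6 and Lemma 5, $D:=\mathsf D(G)=2n+5$, an odd number.

## 9. An odd number of rigid atoms cannot cancel

We complete the proof of Theorem 1. Let $j\ge1$ and suppose that $\rho_{2j+1}(G)\ge jD+\frac{D-1}2$. By (1) equality holds, and Section 4 leaves the cases (A) and (B).

**Step 1: a lower bound without accumulated errors.** This is the estimate that failed in Section 5. By Lemma 5 an atom $U$ with $|U|=D$ and parameter $h$ has
$$\nu(U)=(2n-3)\delta_h+7\delta_{h/2}+\delta_{-h/2}=(2n-3)\delta_h+6\delta_{h/2},$$
which depends on $h$ only. If the parameter is $-h$, we get the negative of this function. Let $Y$ be a set of representatives of the generators of $C_n$ modulo $\pm$. For $h\in Y$ let $c_h$ be the number of $u_i$ of length $D$ with parameter $h$ minus the number with parameter $-h$. Then $\sum_{h\in Y}|c_h|\equiv\sum_{h\in Y}c_h$ is congruent mod $2$ to the number of $u_i$ of length $D$, and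
$$\Big\|\sum_{|u_i|=D}\nu(u_i)\Big\|=\Big\|\sum_{h\in Y}c_h\big((2n-3)\delta_h+6\delta_{h/2}\big)\Big\|\ge(2n-9)\sum_{h\in Y}|c_h|. \tag{4}$$
Indeed the $\delta_h$ with $h\in Y$ have disjoint supports, so $\|\sum c_h\delta_h\|=\sum|c_h|$, while $\|\sum c_h\delta_{h/2}\|\le\sum|c_h|$ by the triangle inequality.

**Step 2: case (A).** We exclude it by parity. All $2j+1$ atoms have length $D$, so $\sum|c_h|$ is odd, hence at least $1$. The left side of (4) equals $\|\nu(v)\|\le3$, where $v$ is the factor of length $3$. So $2n-9\le3$, a contradiction.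

**Step 3: case (B).** Here the long atoms must cancel among themselves, and then $u_0$ has to be balanced alone. We have $\sum_{|u_i|=D}\nu(u_i)=-\nu(u_0)$, of norm at most $D-1=2n+4$, and $\sum|c_h|$ is even. If $\sum|c_h|\ge2$, then $2(2n-9)\le2n+4$, that is, $n\le11$, a contradiction. So all $c_h=0$, and therefore $\nu(u_0)=0$: for every $y$ we have $n_y(u_0)=n_{-y}(u_0)$. Thus the $2n+4$ terms of $u_0$ split into pairs with second coordinates $y,-y$ ($y\ne0$) and single terms with second coordinate $0$. These are at least $n+2\ge6$ blocks with sums in $H\times\{0\}\cong C_2^5$. Since $\mathsf D(C_2^5)=6$, among $6$ blocks some nonempty subfamily has sum $0$. This is a nonempty zero-sum subsequence of $u_0$ of length at most $12<2n+4$, contrary to $u_0$ being an atom.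

Hence $\rho_{2j+1}(G)\le jD+\lfloor D/2\rfloor-1$ for every $j\ge1$. The group $G$ is noncyclic with $\mathsf D(G)\ge4$, and the equality in C2 holds for no $k\ge1$. This proves Theorem 1. $\blacksquare$

## 10. Condition C1 as a comparability property of set families

We turn to Theorem 2. The implication from (b) to (a) is direct. Let $N=|G|$. For $U=g^N$ and $1\le a\le N-1$,
$$\Sigma(g^a)\cup\Sigma(-g^{N-a})=\{g,\dots,ag\}\cup\{ag,\dots,(N-1)g\}=G\setminus\{0\}.$$
If $U=e_1e_2(e_1+e_2)$ over $C_2^2$, then one of $S_1,S_2$ has two terms; these are distinct nonzero elements, and their subsequence sums are all three nonzero elements.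

For the converse let $U=g_1\cdots g_D$ be an atom with $D\ge2$ and write $\sigma(I)=\sum_{i\in I}g_i$ for $I\subset[D]$. As $U$ is an atom, *$\sigma(I)=0$ only for $I=\emptyset$ and $I=[D]$*. We use this constantly; in particular all $g_i\ne0$. For $h\ne0$ let
$$F_h=\{I\subset[D]:\sigma(I)=h\}.$$
This is an antichain: if $I\subsetneq I'$ are in $F_h$, then $I'\setminus I$ is nonempty with sum $0$, so it is $[D]$, whence $I=\emptyset$ and $h=0$, a contradiction.

Let $\emptyset\ne A\subsetneq[D]$ be the index set of $S_1$ in a factorization $U=S_1S_2$. Then $h\in\Sigma(S_1)$ if and only if some $T\in F_h$ has $T\subset A$. And $h\in\Sigma(-S_2)$ if and only if $-h=\sigma(T')$ for some $T'\subset[D]\setminus A$, that is, if and only if $T=[D]\setminus T'\in F_h$ satisfies $T\supset A$. So (a) says: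

**(P)** For all $h\ne0$ and $\emptyset\ne A\subsetneq[D]$, the set $A$ is comparable under $\subset$ to some $T\in F_h$.

In particular $F_h\ne\emptyset$ for every $h\ne0$.

*Examples.* For $U=g^N$ with $\langle g\rangle=G$ and $h=mg$, $1\le m\le N-1$, the family $F_h$ consists of all $m$-element sets, and every $A$ is comparable to one of them. For $U=e_1e_2e_3e_4$ over $C_2^3$ as in Section 3 and $h=e_1+e_3$ we have $F_h=\{\{1,3\},\{2,4\}\}$, and $A=\{1,2\}$ is comparable to neither, so (P) fails.

From now on assume (P). The idea for exploiting it is an exchange: take a set $T_0$ containing $j$ but not $k$, swap $j$ for $k$, and apply (P) to the swapped set and the old sum $\sigma(T_0)$.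

**Definition (exchange families).** For $j\ne k$ put $E=E_{jk}=[D]\setminus\{j,k\}$ and
$$\mathcal Y_{jk}=\{Y\subset E:g_j=g_k+\sigma(Y)\}.$$

So $Y\in\mathcal Y_{jk}$ if and only if $Y\subset E$ and $Y\cup\{k\}\in F_{g_j}$; hence $\mathcal Y_{jk}$ is an antichain. For example, for $U=e_1e_2(e_1+e_2)$ over $C_2^2$ we have $\mathcal Y_{12}=\mathcal Y_{21}=\{\{3\}\}$.

**Lemma 6.** Assume (P), and let $g_j\ne g_k$. For each $X\subset E$ exactly one of the following holds:

(i) $X$ contains a member of $\mathcal Y_{kj}$;

(ii) $E\setminus X$ contains a member of $\mathcal Y_{jk}$.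

**Step 1: at least one holds.** This is the exchange. Let $T_0=X\cup\{j\}$, $h=\sigma(T_0)$ and $A=X\cup\{k\}$. As $k\notin T_0$, we have $h\ne0$; and $A$ is nonempty and omits $j$. By (P) some $T\in F_h$ is comparable to $A$. If $T\supset A$, then $j\notin T$, since otherwise $T\supsetneq T_0$ with both in $F_h$. So $T=A\cup Y$ with $Y\subset E\setminus X$, and $\sigma(T)=\sigma(T_0)$ gives $g_j=g_k+\sigma(Y)$, that is, (ii). If $T\subset A$, then $k\in T$, since otherwise $T\subset X\subsetneq T_0$. So $T=X'\cup\{k\}$ with $X'\subset X$, and $g_k=g_j+\sigma(X\setminus X')$, that is, (i).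

**Step 2: not both.** If $Z\subset X$ is in $\mathcal Y_{kj}$ and $Y\subset E\setminus X$ is in $\mathcal Y_{jk}$, then adding the two equations gives $\sigma(Y\cup Z)=0$ with $Y\cup Z\subset E\ne[D]$. So $Y=Z=\emptyset$ and $g_j=g_k$, a contradiction. $\square$

*Consequences for $g_j\ne g_k$.* Members of $\mathcal Y_{jk}$ are nonempty. Taking $X=\emptyset$, alternative (i) is impossible, so $\mathcal Y_{jk}\ne\emptyset$. Moreover
$$\bigcup\mathcal Y_{jk}=\bigcup\mathcal Y_{kj}. \tag{5}$$
To see this, let $y\in Y\in\mathcal Y_{jk}$ and put $X=E\setminus(Y\setminus\{y\})$. Then $E\setminus X=Y\setminus\{y\}$ contains no member of the antichain $\mathcal Y_{jk}$, so $X\supset Z$ for some $Z\in\mathcal Y_{kj}$. Here $Y\cap Z\subset\{y\}$. By Lemma 6 for the set $Z$, where (i) holds, (ii) fails; so $Y\not\subset E\setminus Z$, that is, $Y\cap Z\ne\emptyset$. Hence $y\in Z$. The other inclusion follows by symmetry.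

## 11. Equal terms, distinct terms, and the end of the proof of Theorem 2

We keep assuming (P).

**Step 1: the $g_i$ are all equal or pairwise distinct.** This step splits the proof into two clean cases. Suppose the $g_i$ are not all equal, let $a\ne b$ be two occurring values, and let $g_j=a$, $g_k=b$. A member $Y\in\mathcal Y_{jk}$ contains no index of value $a$: we have $Y\cup\{k\}\in F_a$, and the antichain $F_a$ contains $\{i\}$ for every $i$ with $g_i=a$. Likewise members of $\mathcal Y_{kj}$ contain no index of value $b$. By (5), members of $\mathcal Y_{jk}$ contain no index of value $b$ either.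

Suppose $B=\{i:g_i=b\}$ has $|B|\ge2$, and fix $j$ with $g_j=a$. By (P) some $T\in F_a$ is comparable to $B$. If $T\subset B$, then $|T|\ge2$, as $a\ne0$ and $a\ne b$, and $j\notin T$. If $T\supset B$, then $j\notin T$, since otherwise $\{j\}\subsetneq T$ in the antichain $F_a$. In either case $j\notin T$ and $|T\cap B|\ge2$. Choose $k\in T\cap B$. Then $T\setminus\{k\}\in\mathcal Y_{jk}$ contains an index of value $b$, a contradiction. So every value has multiplicity $1$.

**Step 2: all terms equal, or $D\le3$.** Here we find the two exceptions in (b). If all $g_i=g$, then $D=\mathrm{ord}(g)$ because $U$ is an atom, and $G=\langle g\rangle$ because all $F_h\ne\emptyset$. So $U=g^{|G|}$. From now on let the $g_i$ be distinct. If $D=2$, then $E=\emptyset$, but $\mathcal Y_{jk}$ is nonempty with nonempty members, a contradiction. If $D=3$, then $\mathcal Y_{jk}=\{\{i\}\}$ whenever $\{i,j,k\}=\{1,2,3\}$, so $g_j=g_k+g_i$ and $g_k=g_j+g_i$. Hence $2g_i=0$ for all $i$, and $U=e_1e_2(e_1+e_2)$ with distinct $e_1,e_2$ of order $2$. Since all $F_h\ne\emptyset$, $G=\langle e_1,e_2\rangle\cong C_2^2$.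

It remains to show that $D\ge4$ with distinct $g_i$ is impossible. Assume this situation. Let $V_j=[D]\setminus\{j\}$ and
$$M_j=\{T\subset V_j:\sigma(T)=g_j\},$$
an antichain. These are the ways to write $g_j$ by the other terms. By distinctness and $g_j\ne0$, every $T\in M_j$ has $|T|\ge2$.

**Step 3: $M_j$ inherits comparability.** We show:

*(6) Every nonempty $A\subset V_j$ is comparable to a member of $M_j$. In particular every $x\in V_j$ lies in a member of $M_j$.*

Apply (P) with $h=g_j$. A member of the antichain $F_{g_j}$ that contains $j$ equals $\{j\}$, and this is not comparable to a nonempty $A\subset V_j$. So the comparable member lies in $M_j$. For $A=\{x\}$ it has at least two elements, so it contains $x$.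

**Step 4: members of $M_j$ are proper in $V_j$.** We show:

*(7) If $T\in M_j$, then $V_j\setminus T\ne\emptyset$; and $2g_j\ne0$.*

If $V_j\in M_j$, then $M_j=\{V_j\}$, so $\mathcal Y_{jk}=\{E\}$ for any $k\ne j$. By Lemma 6 every nonempty $X\subset E$ contains a member of $\mathcal Y_{kj}$, because $E\setminus X$ does not contain $E$. So all singletons of $E$ lie in $\mathcal Y_{kj}$: $g_k=g_j+g_i$ for all $i\in E$. As $|E|\ge2$, this contradicts distinctness. So for $T\in M_j$ the set $N=V_j\setminus T$ is nonempty, and $-2g_j=\sigma(N)\ne0$. Since $M_j\neq\emptyset$ by (6), this gives $2g_j\ne0$.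

**Step 5: sets of sum $2g_j$.** We show that they split:

*(8) If $S\subset V_j$ and $\sigma(S)=2g_j$, then $S$ is a disjoint union of two members of $M_j$.*

By (7), $S\ne\emptyset$. By (6) take $T\in M_j$ comparable to $S$. If $T\subset S$, then $\sigma(S\setminus T)=g_j$, so $S\setminus T\in M_j$. If $T\supsetneq S$, then $\{j\}\cup(T\setminus S)$ has sum $g_j+g_j-2g_j=0$ and omits $S\ne\emptyset$, a contradiction.

**Step 6: the main tool.** We show that exchange sets can be enlarged to members of $M_j$, and that $x$ comes along:

*(9) Let $x\ne j$ and $S_1\in\mathcal Y_{xj}$, i.e. $S_1\subset[D]\setminus\{j,x\}$ and $g_x=g_j+\sigma(S_1)$. Then some member of $M_j$ contains $S_1$, and every member of $M_j$ containing $S_1$ contains $x$.*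

First, $S_1$ contains no $T\in M_j$. Suppose it does, and put $S'=S_1\setminus T$, so $\sigma(S')=g_x-2g_j$. Apply Lemma 6 with $k=x$ and $X=S'$. If $S'$ contains a member of $\mathcal Y_{xj}$, this contradicts the antichain property, since $S'\subsetneq S_1\in\mathcal Y_{xj}$. Otherwise there is $Z\in\mathcal Y_{jx}$ disjoint from $S'$, and
$$\sigma(Z)+\sigma(S')+g_j=(g_j-g_x)+(g_x-2g_j)+g_j=0,$$
where $Z,S',\{j\}$ are disjoint and omit $x$, a contradiction.

As $S_1\ne\emptyset$, (6) gives a member of $M_j$ comparable to $S_1$, and by what was just shown it contains $S_1$. Now suppose some $T\in M_j$ with $T\supset S_1$ omits $x$. Then $(T\setminus S_1)\cup\{x\}\subset V_j$ has sum $g_j-(g_x-g_j)+g_x=2g_j$. By (8) it is the union of two disjoint members of $M_j$. One of them omits $x$, so it is contained in $T\setminus S_1\subsetneq T$. This contradicts the antichain property of $M_j$.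

**Step 7: all doubles agree.** We show:

*(10) $2g_x=2g_j$ for all $x\ne j$.*

By (6) choose $T\in M_j$ with $x\in T$. Then $g_j=g_x+\sigma(T\setminus\{x\})$, so $T\setminus\{x\}\in\mathcal Y_{jx}$. By (9), with the roles of $x$ and $j$ exchanged, there is $Q\in M_x$ that contains $T\setminus\{x\}$ and $j$:
$$Q=(T\setminus\{x\})\cup\{j\}\cup R,\qquad R\cap(T\cup\{j\})=\emptyset .$$
(Here $x\notin R$ because $Q\subset V_x$.) Put $S_1=(T\setminus\{x\})\cup R\subset[D]\setminus\{j,x\}$. From $\sigma(Q)=g_x$ we get $g_x=g_j+\sigma(S_1)$, so $S_1\in\mathcal Y_{xj}$. By (9) there is $T_1\in M_j$ with $T_1\supset S_1\cup\{x\}\supset T$. As $M_j$ is an antichain, $T_1=T$. So $R\subset T$, hence $R=\emptyset$, and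
$$g_x=g_j+\sigma(T\setminus\{x\})=g_j+(g_j-g_x)=2g_j-g_x .$$

**Step 8: the contradiction.** We play (8) with a new base point against (9). Take $T\in M_j$ and, by (7), $z\in V_j\setminus T$. The set $\{j\}\cup T\subset V_z$ has sum $2g_j=2g_z$, by (10). By (8) with base $z$ it is a disjoint union of two members of $M_z$. The one that contains $j$ is $\{j\}\cup T_b$ with $T_b\subset T$, so $g_z=g_j+\sigma(T_b)$, i.e. $T_b\in\mathcal Y_{zj}$. By (9) every member of $M_j$ that contains $T_b$ contains $z$. But $T\in M_j$, $T\supset T_b$ and $z\notin T$, a contradiction.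

This proves the equivalence of (a) and (b). For the last sentence of Theorem 2, let $G$ be noncyclic with $\mathsf D(G)\ge4$. Then $G\not\cong C_2^2$, as $\mathsf D(C_2^2)=3$. So no atom $U$ of length $\mathsf D(G)$ satisfies (b), hence none satisfies (a). Since always $\Sigma(S_1)\cup\Sigma(-S_2)\subset G\setminus\{0\}$, every such $U$ has a factorization as in C1. $\blacksquare$

## 12. Products of three atoms: proof of Corollary 3

**Step 1: the lower bound.** We generalize the computation in $C_2^3$ from Section 3. Let $G$ be noncyclic with $\mathsf D(G)\ge4$. By Theorem 2 there are $U=S_1S_2$ and $g\ne0$ with $|U|=\mathsf D(G)$ and $g\notin\Sigma(S_1)\cup\Sigma(-S_2)$. Put $h=\sigma(S_1)=-\sigma(S_2)$; as $h\in\Sigma(S_1)$, we have $h\ne g$.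

The sequence $S_1(-g)$ is zero-sum free: $S_1$ is, $g\ne0$, and a zero-sum subsequence using $-g$ and a nonempty part of $S_1$ would give $g\in\Sigma(S_1)$. In the same way $S_2\,g$ is zero-sum free, since $-g\notin\Sigma(S_2)$. The sequences
$$V_1=S_1\,(-g)\,(g-h),\qquad V_2=S_2\,g\,(h-g)$$
have sum $0$, so they are atoms by the criterion of Section 1. Now
$$U\cdot(-V_1)\cdot(-V_2)=S_1S_2(-S_1)(-S_2)\cdot g(-g)\cdot(h-g)(g-h)$$
is a product of $\mathsf D(G)+2$ atoms of the form $x(-x)$ with $x\ne0$. Multiplying by $(U(-U))^{k-1}$, which is a product of $2k-2$ atoms and also of $(k-1)\mathsf D(G)$ atoms, gives $\rho_{2k+1}(G)\ge k\,\mathsf D(G)+2$.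

**Step 2: $\mathsf D(G)\in\{4,5\}$.** Here the lower bound meets the upper bound. We have $\lfloor\mathsf D(G)/2\rfloor=2$, so by (1) equality holds for all $k\ge1$, which is C2 with $k^*=1$.

**Step 3: the groups with $\rho_3(G)=\mathsf D(G)+1$.** We treat the groups not covered by Step 1. Let $|G|\ge3$. If $G$ is cyclic, then $\rho_3(G)=\mathsf D(G)+1$ by the known result recalled with (1). If $G$ is noncyclic with $\mathsf D(G)\ge4$, then $\rho_3(G)\ge\mathsf D(G)+2$ by Step 1. Finally let $G\cong C_{n_1}\oplus\dots\oplus C_{n_r}$ with $r\ge2$, $1<n_1\mid\dots\mid n_r$ and $\mathsf D(G)\le3$, with corresponding basis $e_1,\dots,e_r$. The sequence $e_1^{n_1-1}\cdots e_r^{n_r-1}(e_1+\dots+e_r)$ has sum $0$ and becomes zero-sum free when its last term is deleted, so it is an atom. Hence $1+\sum(n_i-1)\le3$, which forces $r=2$ and $n_1=n_2=2$, so $G\cong C_2^2$. For $C_2^2$ the bounds (1) with $\mathsf D=3$ give $\rho_3=4=\mathsf D+1$. $\blacksquare$
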